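
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Tensor products of weakly Gorenstein algebras\\ need not be weakly Gorenstein}


\begin{abstract}
A finite-dimensional algebra is left weakly Gorenstein if every semi-Gorenstein-projective left module over it is Gorenstein-projective. It is known that if $A\otimes_k B$ is left weakly Gorenstein, then so are $A$ and $B$. We show that the converse fails over every field $k$ that is not algebraic over a finite field: there is a $13$-dimensional algebra $A$ with $(\operatorname{rad}A)^3=0$, all of whose semi-Gorenstein-projective left modules are projective, such that $A\otimes_kA$ is not left weakly Gorenstein. As a complement we prove that the converse does hold under a finiteness condition, which is satisfied for instance when one factor is Iwanaga--Gorenstein.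
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is a field, algebras are finite-dimensional $k$-algebras, and modules are finitely generated left modules unless the contrary is said. We write $\otimes=\otimes_k$ and $D=\operatorname{Hom}_k(-,k)$.

Let $S$ be an algebra and $M$ an $S$-module. Then $M$ is \emph{semi-Gorenstein-projective} if $\operatorname{Ext}^i_S(M,S)=0$ for all $i\ge1$. It is \emph{Gorenstein-projective} if there is an exact complex $P^\bullet$ of finitely generated projective $S$-modules such that $\operatorname{Hom}_S(P^\bullet,S)$ is exact and $M$ is isomorphic to the kernel of one of its differentials; such a $P^\bullet$ is a \emph{complete resolution} of $M$. We abbreviate these properties to semi-GP and GP. The algebra $S$ is \emph{left weakly Gorenstein} (l.w.G.) if every semi-GP module is GP.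

Semi-Gorenstein-projectivity is a one-sided condition: it says that $\operatorname{Hom}_S(-,S)$ keeps a projective resolution $\cdots\to P_1\to P_0\to M\to0$ exact. To be GP, $M$ must also admit a continuation $0\to M\to P^0\to P^1\to\cdots$ by projectives that is exact and stays exact under $\operatorname{Hom}_S(-,S)$. Every GP module is semi-GP, since the left half of $P^\bullet$ is a projective resolution of $M$. Over an l.w.G.\ algebra the continuation comes for free. If $S$ is self-injective, all modules are GP. If $\operatorname{gl.dim}S<\infty$, all semi-GP modules are projective, by the following standard fact, which will be used several times: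
\begin{equation}\label{eq:topext}
\text{if } 1\le p=\operatorname{pd}_SX<\infty,\ \text{then } \operatorname{Ext}^p_S(X,S)\ne0 .
\end{equation}
Indeed, let $0\to P_p\to P_{p-1}\to\cdots\to P_0\to X\to0$ be a projective resolution of length $p$. If $\operatorname{Ext}_S^p(X,S)=0$, then $\operatorname{Ext}_S^p(X,P_p)=0$, so the identity of $P_p$ extends to $P_{p-1}$; then $P_p\to P_{p-1}$ splits and $X$ has a shorter resolution, a contradiction. Hence \emph{a semi-GP module of finite projective dimension is projective.}

Two facts are known about tensor products of algebras: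
\begin{enumerate}
\item[(i)] if $A\otimes B$ is l.w.G., then $A$ and $B$ are l.w.G.;
\item[(ii)] if $\operatorname{gl.dim}B<\infty$, then $A\otimes B$ is l.w.G.\ if and only if $A$ is.
\end{enumerate}
The question, posed in \cite{GZZ}, is whether the converse of (i) holds in general: if $A$ and $B$ are l.w.G., must $A\otimes B$ be l.w.G.? The answer is negative.

\begin{theorem}\label{thm:main}
Let $q\in k^\times$ have infinite multiplicative order. Let $A$ be the path algebra of the quiver with vertices $1,2,3,4$, arrows $a,b:1\to2$, $c:3\to1$, $d:4\to1$ and loops $x_1,x_2$ at $1,2$, modulo the relations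
\[
x_1^2=x_2^2=0,\quad x_2a=ax_1,\quad x_2b=q\,bx_1,\quad x_1c=0,\quad ac=bc,\quad x_1d=ad=bd=0 .
\]
Then $\dim A=13$ and $(\operatorname{rad}A)^3=0$, every semi-Gorenstein-projective left $A$-module is projective, so that $A$ is left weakly Gorenstein, but $A\otimes A$ is not left weakly Gorenstein.
\end{theorem}

Here paths are composed like functions, so $a=e_2ae_1$. An element $q$ as required exists exactly when $k$ is not algebraic over a finite field: take $q=2$ in characteristic $0$ and $q$ transcendental over the prime field in positive characteristic, while every nonzero element of an algebraic extension of a finite field is a root of unity. So the converse of (i) fails over all these fields, for instance over $\mathbb Q$, even with $A=B$. No claim is made for fields algebraic over a finite field.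

In the other direction there is the following criterion.

\begin{theorem}\label{thm:positive}
Let $A,B$ be left weakly Gorenstein algebras, $R=A\otimes B$, and $M$ a semi-Gorenstein-projective left $R$-module. If $\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$, or $\operatorname{Ext}^i_B(M,B)=0$ for $i\gg0$, then $M$ is Gorenstein-projective. Consequently, for l.w.G.\ algebras $A,B$, the algebra $A\otimes B$ is l.w.G.\ in each of these cases:
\begin{enumerate}
\item[(1)] $\operatorname{pd}_BD(B)<\infty$ (e.g.\ $B$ Iwanaga--Gorenstein, in particular self-injective or of finite global dimension);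
\item[(2)] $B$ is local with $B/\operatorname{rad}B=k$ and $(\operatorname{rad}B)^2=0$.
\end{enumerate}
\end{theorem}

Recall that $B$ is \emph{Iwanaga--Gorenstein} if $B$ has finite injective dimension both as a left and as a right module over itself.

\begin{corollary}\label{cor:IG}
Iwanaga--Gorenstein algebras are l.w.G. If $B$ is Iwanaga--Gorenstein, then $A\otimes B$ is l.w.G.\ if and only if $A$ is.
\end{corollary}

\paragraph{The idea of the counterexample.}
A module of the form $M_1\otimes M_2$, with $M_1$ over $A$ and $M_2$ over $B$, never gives a counterexample (Example~\ref{ex:outer}), so we need a module over a tensor product that is not built from the two factors separately. A natural candidate is an algebra $\Lambda$ regarded as a bimodule over itself, because its extension groups into bimodules $M\otimes DN$ are the groups $\operatorname{Ext}_\Lambda(N,M)$. We choose $\Lambda$ with a module $L$ such that $\operatorname{Ext}^n_\Lambda(L,L)=0$ for all $n\ge2$, whereas every exact complex of projectives, unbounded on both sides, that agrees in large degrees with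 a projective resolution of $L$ still has one-dimensional cohomology against $L$ in two consecutive degrees. One-sided conditions, which look only at large $n$, do not see these classes. Two-sided ones do.

The algebra $A$ is $\Lambda$ with two further vertices attached. It is arranged so that, for the module we construct, a Gorenstein-projectivity test over $A\otimes A$ against one particular projective becomes a balance of dimensions
\[
[\text{bimodule layer}]=[\text{left layer}]+[\text{right layer}],
\]
in which each of the three entries counts the same cohomology. In the degrees seen by the semi-GP condition it reads $0=0+0$; in the degrees that a complete resolution adds, it would have to read $1=1+1$.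

\paragraph{Conventions.} Complexes are homological, $\partial:C_n\to C_{n-1}$, with $C[s]_i=C_{i-s}$ and differential $(-1)^s\partial$. The complex $\operatorname{Hom}(C,N)$ has $\operatorname{Hom}(C_n,N)$ in cohomological degree $n$. Two complexes \emph{agree in large degrees} if, in all sufficiently large degrees, they have the same terms and the same differentials up to one common sign.

\section{The algebra $\Lambda$}\label{sec:Lambda}

\subsection{The Kronecker algebra and its twisted extension}

Let $H$ be the path algebra of the quiver with two arrows $a,b:1\to2$. It is hereditary, $He_2=S_2$ is simple projective, and $He_1$ has basis $e_1,a,b$. For $\mu\in k^\times$ let $L_\mu$ be the $H$-module with $e_1L_\mu=e_2L_\mu=k$ on which $a$ acts as $1$ and $b$ as $\mu$; put $L=L_1$.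

\begin{lemma}\label{lem:kronecker}
Let $T$ be an $H$-module.
\begin{enumerate}
\item[(a)] $\operatorname{Hom}_H(L_\mu,L)$ and $\operatorname{Ext}^1_H(L_\mu,L)$ are both one-dimensional if $\mu=1$ and both zero if $\mu\ne1$.
\item[(b)] $S_1$ is injective and $\operatorname{Hom}_H(T,S_1)\cong D(e_1T)$; also $\operatorname{Hom}_H(S_2,T)\cong e_2T$.
\item[(c)] If $\operatorname{Hom}_H(T,S_1)=0$ and $\operatorname{Hom}_H(T,L)=0$, then $T=0$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) A homomorphism $L_\mu\to L$ is a pair of scalars $(\alpha,\beta)$ at the vertices $1,2$ with $\beta=\alpha$ (from $a$) and $\beta\mu=\alpha$ (from $b$). This gives the assertion on $\operatorname{Hom}$. From the resolution $0\to He_2\to He_1\to L_\mu\to0$, whose first map sends $e_2$ to $b-\mu a$, we get $\dim\operatorname{Hom}_H(L_\mu,L)-\dim\operatorname{Ext}^1_H(L_\mu,L)=\dim e_1L-\dim e_2L=0$.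

(b) As $e_1H=ke_1$, we have $S_1\cong D(e_1H)$, so $S_1$ is injective and $\operatorname{Hom}_H(T,S_1)\cong D(e_1H\otimes_HT)=D(e_1T)$. The last formula holds because $S_2=He_2$.

(c) By (b), $e_1T=0$, so $T\cong S_2^m$ and $\operatorname{Hom}_H(T,L)\cong(e_2L)^m=k^m$. Hence $m=0$.
\end{proof}

Let $\sigma$ be the automorphism of $H$ with $\sigma(e_i)=e_i$, $\sigma(a)=a$, $\sigma(b)=qb$, and put
\[
\Lambda=H\oplus Hx,\qquad xh=\sigma(h)x\ (h\in H),\qquad x^2=0 .
\]
So $\dim\Lambda=8$. With $x_i=e_ix=xe_i$ the algebra $\Lambda$ is given by the arrows $a,b,x_1,x_2$ and the relations $x_i^2=0$, $x_2a=ax_1$, $x_2b=q\,bx_1$. We have $x\Lambda=\Lambda x=Hx$, a two-sided ideal of square zero with $\Lambda/x\Lambda=H$; thus $H$-modules are $\Lambda$-modules on which $x$ acts as $0$. Since $x(h+h'x)=\sigma(h)x$, the equation $x\lambda=0$ holds exactly for $\lambda\in x\Lambda$. Hence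
\begin{equation}\label{eq:kerx}
\{y\in F: xy=0\}=xF\qquad\text{for every projective $\Lambda$-module }F.
\end{equation}

For $\tau\in\operatorname{Aut}H$ let ${}_\tau N$ denote the $H$-module $N$ with $h$ acting as $\tau(h)$. Then ${}_{\sigma^{-i}}L=L_{q^{-i}}$ and ${}_{\sigma^{-i}}S_j=S_j$ for all $i\in\mathbb Z$.

\subsection{The basic phenomenon, by hand}\label{subsec:hand}

Before the general statements, let us compute one complex explicitly. For $n\in\mathbb Z$ let
\[
F_n=\Lambda\varepsilon_n\oplus\Lambda\varphi_n,\qquad \Lambda\varepsilon_n\cong\Lambda e_1,\quad \Lambda\varphi_n\cong\Lambda e_2,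
\]
with generators $\varepsilon_n,\varphi_n$ corresponding to $e_1,e_2$, and put
\[
\partial\varepsilon_n=-x_1\varepsilon_{n-1},\qquad \partial\varphi_n=x_2\varphi_{n-1}+(q^{n-1}b-a)\varepsilon_{n-1}.
\]
Since $x_2(q^{n-2}b-a)=(q^{n-1}b-a)x_1$, we get $\partial^2\varphi_n=x_2(q^{n-2}b-a)\varepsilon_{n-2}-(q^{n-1}b-a)x_1\varepsilon_{n-2}=0$, and $\partial^2\varepsilon_n=0$. The space $\partial F_n$ is spanned by $x_1\varepsilon_{n-1},ax_1\varepsilon_{n-1},bx_1\varepsilon_{n-1}$ and $\partial\varphi_n$ (note that $x_2\partial\varphi_n=(q^nb-a)x_1\varepsilon_{n-1}$ is already in the span of the first three), so it has dimension $4$. As $\dim F_n=8$, kernels have dimension $4$ too, and $F$ is exact.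

Now set $P_n=F_n$ for $n\ge1$ and $P_0=\Lambda\varepsilon_0=F_0/\Lambda\varphi_0$. The image of $P_1\to P_0$ is spanned by $x_1\varepsilon_0,ax_1\varepsilon_0,bx_1\varepsilon_0,(b-a)\varepsilon_0$. Its cokernel is $L$, and the same dimension count gives exactness at $P_1$. So $P$ is a projective resolution of $L$, and $F$ is an exact complex that agrees with $P$ in degrees $\ge1$.

A homomorphism $g:F_n\to L$ is a pair $(g(\varepsilon_n),g(\varphi_n))\in e_1L\oplus e_2L=k^2$. Since $x$ kills $L$ and $b-a$ does too,
\[
\delta^n:\operatorname{Hom}_\Lambda(F_n,L)\to\operatorname{Hom}_\Lambda(F_{n+1},L),\qquad (s,t)\mapsto(0,(q^n-1)s).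
\]
As $q^n=1$ only for $n=0$, the cohomology of $\operatorname{Hom}_\Lambda(F,L)$ is one-dimensional in degrees $0$ and $1$ and zero in all other degrees. Likewise $\operatorname{Ext}^n_\Lambda(L,L)=H^n\operatorname{Hom}_\Lambda(P,L)$ vanishes for $n\ge2$. This is the phenomenon on which everything rests: a condition on large $n$ does not notice $L$, but the exact complex $F$ remembers it in degrees $0$ and $1$. Modulo $x$, the homology of $F$ in degree $n$ is $He_1/H(q^nb-a)=L_{q^{-n}}$. As $n$ varies, these modules are pairwise non-isomorphic, and $L$ occurs only once among them.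

\subsection{Reduction modulo $x$}

We need the same conclusion for \emph{every} exact complex of projectives that agrees in large degrees with some projective resolution of $L$, since the continuation will not be ours to choose. For a complex $F$ of projective $\Lambda$-modules put $\overline F=F/xF=H\otimes_\Lambda F$, a complex of projective $H$-modules.

\begin{lemma}\label{lem:period}
Let $F$ be a complex of finitely generated projective $\Lambda$-modules.
\begin{enumerate}
\item[(a)] There is a short exact sequence of complexes $0\to{}_{\sigma^{-1}}\overline F\to F\to\overline F\to0$.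
\item[(b)] If $F=P$ is a projective resolution of an $H$-module $N$, then $H_i(\overline P)\cong{}_{\sigma^{-i}}N$ for $i\ge0$.
\item[(c)] If $F$ is exact and agrees in large degrees with $P[s]$, where $P$ is as in \textup{(b)}, then $H_i(\overline F)\cong{}_{\sigma^{-(i-s)}}N$ for \emph{all} $i\in\mathbb Z$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) By \eqref{eq:kerx}, multiplication by $x$ induces a bijection $\overline F\to xF$, which commutes with the differentials. As $h\cdot xy=x\,\sigma^{-1}(h)y$ and $x\cdot xF=0$, it is an isomorphism ${}_{\sigma^{-1}}\overline F\cong xF$.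

(b) The connecting maps of (a) give $H_i(\overline P)\cong{}_{\sigma^{-1}}H_{i-1}(\overline P)$ for $i\ge2$. For $i=1$ the same holds because $H_1(P)=0$ and $H_0(P)=N\to H_0(\overline P)=N/xN=N$ is bijective. Now $H_0(\overline P)=N$, and induction applies.

(c) As $F$ is exact, $H_i(\overline F)\cong{}_{\sigma^{-1}}H_{i-1}(\overline F)$ for all $i\in\mathbb Z$, and for large $i$ we have $H_i(\overline F)=H_{i-s}(\overline P)\cong{}_{\sigma^{-(i-s)}}N$ by (b). Twisting back by powers of $\sigma$ gives the claim for all $i$.
\end{proof}

\begin{lemma}\label{lem:hom}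
Let $F$ be a complex of finitely generated projective $\Lambda$-modules and $N'$ an $H$-module. Then for all $n\in\mathbb Z$
\[
H^n\operatorname{Hom}_\Lambda(F,N')\cong\operatorname{Hom}_H(H_n(\overline F),N')\oplus\operatorname{Ext}^1_H(H_{n-1}(\overline F),N').
\]
\end{lemma}
\begin{proof}
Since $xN'=0$, $\operatorname{Hom}_\Lambda(F,N')=\operatorname{Hom}_H(\overline F,N')$. Let $U_i\subseteq\overline F_i$ be the cycles. The modules $U_i$ and the boundaries $\partial\overline F_{i+1}$ are submodules of projectives over a hereditary algebra, hence projective, so $\overline F_{i+1}=U_{i+1}\oplus C_{i+1}$ with $C_{i+1}$ projective and $\partial:C_{i+1}\to U_i$ injective. Thus $\overline F$ is the direct sum of the two-term complexes $C_{i+1}\to U_i$ in degrees $i+1,i$, each of which is a projective resolution of $H_i(\overline F)$ shifted by $i$. It contributes $\operatorname{Hom}_H(H_i(\overline F),N')$ in degree $i$ and $\operatorname{Ext}^1_H(H_i(\overline F),N')$ in degree $i+1$.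
\end{proof}

\begin{proposition}\label{prop:ext}
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^n_\Lambda(L,L)$ is one-dimensional for $n=0,1$ and zero for $n\ge2$; the spaces $\operatorname{Ext}^n_\Lambda(S_2,L)$ and $\operatorname{Ext}^n_\Lambda(L,S_1)$ are one-dimensional for all $n\ge0$; and $\operatorname{Ext}^n_\Lambda(S_2,S_1)=0$ for all $n\ge0$.
\item[(b)] Let $F$ be an exact complex of finitely generated projective $\Lambda$-modules that agrees in large degrees with $P[s]$, where $P$ is a projective resolution of $L$. Then $H^n\operatorname{Hom}_\Lambda(F,L)$ is one-dimensional for $n\in\{s,s+1\}$ and zero otherwise.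
\item[(c)] If $\operatorname{Ext}^i_\Lambda(Y,L\oplus S_1)=0$ for all $i\ge1$, then $\operatorname{pd}_\Lambda Y\le1$.
\end{enumerate}
\end{proposition}
\begin{proof}
(a) By Lemmas~\ref{lem:period}(b) and \ref{lem:hom}, $\operatorname{Ext}^n_\Lambda(L,L)\cong\operatorname{Hom}_H(L_{q^{-n}},L)\oplus\operatorname{Ext}^1_H(L_{q^{-(n-1)}},L)$, the second summand being absent for $n=0$. Since $q$ has infinite order, Lemma~\ref{lem:kronecker}(a) shows that the first summand is nonzero only for $n=0$ and the second only for $n=1$. In the same way, for every $H$-module $N'$, $\operatorname{Ext}^n_\Lambda(S_2,N')\cong\operatorname{Hom}_H(S_2,N')=e_2N'$, as $S_2$ is $H$-projective and ${}_{\sigma^{-n}}S_2=S_2$; and $\operatorname{Ext}^n_\Lambda(L,S_1)\cong\operatorname{Hom}_H(L_{q^{-n}},S_1)\cong k$, as $S_1$ is $H$-injective.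

(b) Here $H_i(\overline F)\cong L_{q^{-(i-s)}}$ for all $i\in\mathbb Z$, so $H^n\operatorname{Hom}_\Lambda(F,L)\cong\operatorname{Hom}_H(L_{q^{-(n-s)}},L)\oplus\operatorname{Ext}^1_H(L_{q^{-(n-1-s)}},L)$, and Lemma~\ref{lem:kronecker}(a) applies again.

(c) Let $F$ be a minimal projective resolution of $Y$ and $T_n=H_n(\overline F)$ with $n\ge1$. By Lemma~\ref{lem:hom}, $\operatorname{Hom}_H(T_n,L\oplus S_1)$ is isomorphic to a direct summand of $\operatorname{Ext}^n_\Lambda(Y,L\oplus S_1)=0$, so $T_n=0$ by Lemma~\ref{lem:kronecker}(c). Thus $\overline F$ is a projective resolution of $Y/xY$ over $H$, and it is minimal because $\operatorname{rad}\Lambda$ maps onto $\operatorname{rad}H$. As $H$ is hereditary, $\overline F_i=0$ for $i\ge2$, and then $F_i=xF_i=x^2F_i=0$.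
\end{proof}

The infinite order of $q$ was used only for the statement on $\operatorname{Ext}^n_\Lambda(L,L)$ in (a) and for (b).

\subsection{Two further properties of $\Lambda$}

Put $\Gamma=\Lambda^{op}$ and $\Lambda^e=\Lambda\otimes\Gamma$. Left $\Gamma$-modules are right $\Lambda$-modules, and $\Lambda^e$-modules are $\Lambda$-bimodules.

\begin{lemma}\label{lem:theta}
There is an algebra isomorphism $\theta:\Lambda\to\Gamma$ with $\theta(e_1)=e_2$, $\theta(e_2)=e_1$, $\theta(a)=b$, $\theta(b)=a$, $\theta(x_1)=x_2$, $\theta(x_2)=qx_1$. For a right $\Lambda$-module $W$ let $\theta^*W$ be the left $\Lambda$-module with $\lambda\cdot w=w\theta(\lambda)$. Then $\theta^*(DL)\cong L$ and $\theta^*(DS_2)\cong S_1$.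
\end{lemma}
\begin{proof}
As a map $\Lambda\to\Lambda$, $\theta$ must reverse products. It is compatible with the end points of the arrows and respects $x_i^2=0$. The relation $x_2a=ax_1$ goes to $\theta(a)\theta(x_2)=\theta(x_1)\theta(a)$, i.e.\ $q\,bx_1=x_2b$. The relation $x_2b=q\,bx_1$ goes to $\theta(b)\theta(x_2)=q\,\theta(x_1)\theta(b)$, i.e.\ $q\,ax_1=q\,x_2a$. Both hold. As the generators are, up to nonzero scalars, in its image, $\theta$ is bijective.

Let $z_1\in e_1L$, $z_2\in e_2L$ be the basis with $az_1=bz_1=z_2$, and $z_1^*,z_2^*$ the dual basis of $DL$. Then $z_2^*a=z_2^*b=z_1^*$. In $\theta^*(DL)$ the vector $z_2^*=z_2^*e_2$ lies at vertex $1$, and $a\cdot z_2^*=z_2^*b=z_1^*$, $b\cdot z_2^*=z_2^*a=z_1^*$, while $x_1,x_2$ act as $0$. So $\theta^*(DL)\cong L$. The module $DS_2$ is concentrated at $e_2$, so $\theta^*(DS_2)$ is concentrated at $e_1$.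
\end{proof}

\begin{lemma}\label{lem:gor}
$\operatorname{Ext}^i_\Lambda(Y,\Lambda)=0$ for all $\Lambda$-modules $Y$ and $\operatorname{Ext}^i_\Gamma(W,\Gamma)=0$ for all $\Gamma$-modules $W$, whenever $i\ge2$.
\end{lemma}
\begin{proof}
Let $\pi:\Lambda\to H$, $\pi(h+h'x)=h'$; this is left $H$-linear. Consider
\[
\Lambda\to\operatorname{Hom}_H(\Lambda,H),\qquad\lambda\mapsto(\mu\mapsto\pi(\mu\lambda)),
\]
which is left $\Lambda$-linear for the action $(\lambda g)(\mu)=g(\mu\lambda)$ on the target. It is injective: if $\lambda=h+h'x$ goes to $0$, then $\mu=1$ gives $h'=0$ and $\mu=x$ gives $\sigma(h)=0$. Both sides have dimension $8$, as $\Lambda=H\oplus Hx$ is free of rank $2$ as a left $H$-module. So $\Lambda\cong\operatorname{Hom}_H(\Lambda,H)$ as left $\Lambda$-modules. Projective $\Lambda$-resolutions restrict to projective $H$-resolutions and $\operatorname{Hom}_\Lambda(-,\operatorname{Hom}_H(\Lambda,H))\cong\operatorname{Hom}_H(-,H)$, hence $\operatorname{Ext}^i_\Lambda(Y,\Lambda)\cong\operatorname{Ext}^i_H(Y,H)=0$ for $i\ge2$. The second claim follows through $\theta$.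
\end{proof}

\section{The algebra $A$}\label{sec:A}

By Proposition~\ref{prop:ext}(c), a $\Lambda$-module with no higher extensions into $L$ and $S_1$ has projective dimension at most $1$. We now make these two modules part of the regular module of a larger algebra. Put
\[
Z_1=L,\quad Z_2=S_1,\qquad E_1=L,\quad E_2=S_2,
\]
\[
A=\begin{pmatrix}\Lambda&Z_1\oplus Z_2\\0&k\times k\end{pmatrix},\qquad
B=\begin{pmatrix}\Gamma&DE_1\oplus DE_2\\0&k\times k\end{pmatrix},
\]
with diagonal idempotents $e,u_1,u_2\in A$ and $f,v_1,v_2\in B$; let $u=u_1+u_2$ and $v=v_1+v_2$. Then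
\begin{align}
&Ae=eAe=\Lambda, & &eAu_j=Z_j, & &u_iAu_j=\delta_{ij}k, & &uAe=0,\label{eq:peirceA}\\
&Bf=fBf=\Gamma, & &fBv_l=DE_l, & &v_iBv_l=\delta_{il}k, & &vBf=0.\label{eq:peirceB}
\end{align}
By Lemma~\ref{lem:theta}, $\theta^*(DE_1)\cong Z_1$ and $\theta^*(DE_2)\cong Z_2$, so $\theta$ induces an isomorphism $A\cong B$.

This $A$ is the algebra of Theorem~\ref{thm:main}, with vertices $3,4$ for $u_1,u_2$ and $c,d$ the generators of $Z_1=L$ and $Z_2=S_1$ at vertex $1$. Indeed, the vertices and arrows generate the matrix algebra and satisfy the relations of the theorem. Conversely, the relations reduce every path to $0$ or to a multiple of one of the $13$ paths $e_1,e_2,e_3,e_4,a,b,x_1,x_2,ax_1,bx_1,c,ac,d$: the loops can be moved to the right past $a$ and $b$, and $x_2ac=ax_1c=0$. As the matrix algebra has dimension $8+3+2=13$, the two algebras agree. Moreover $(\operatorname{rad}A)^2$ is spanned by $ax_1,bx_1,ac$, each of which is killed by every arrow from the left, so $(\operatorname{rad}A)^3=0$.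

Since $uAe=0$, we have $uA=uAu$, so $AuA=Au$ and $A/AuA=\Lambda$; thus $\Lambda$-modules are the $A$-modules annihilated by $u$. As $Ae=\Lambda$, a projective $\Lambda$-resolution is also a projective $A$-resolution. Furthermore $eN$ is a submodule of every $A$-module $N$, whence for $\Lambda$-modules $Y$
\begin{equation}\label{eq:extA}
\operatorname{Ext}^i_A(Y,N)\cong\operatorname{Ext}^i_\Lambda(Y,eN).
\end{equation}

\begin{proposition}\label{prop:lwg}
Every semi-GP left $A$-module is projective. Hence $A$ and $B\cong A$ are l.w.G.
\end{proposition}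
\begin{proof}
Let $X$ be semi-GP, $P\to X$ a projective cover, and $Y\subseteq\operatorname{rad}P$ its kernel. Since $uA=uAu=k\times k$, we have $u\operatorname{rad}A=0$, so $uY=0$ and $Y$ is a $\Lambda$-module. For $i\ge1$ and $j=1,2$, by \eqref{eq:extA},
\[
0=\operatorname{Ext}^{i+1}_A(X,Au_j)\cong\operatorname{Ext}^i_A(Y,Au_j)\cong\operatorname{Ext}^i_\Lambda(Y,Z_j).
\]
By Proposition~\ref{prop:ext}(c), $\operatorname{pd}_\Lambda Y\le1$, hence $\operatorname{pd}_AY\le1$. So $\operatorname{pd}_AX<\infty$, and $X$ is projective by \eqref{eq:topext}.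
\end{proof}

\section{Complexes of projectives over $A\otimes B$}\label{sec:layers}

Let $R=A\otimes B\cong A\otimes A$. We use $B$ instead of a second copy of $A$ because $\Gamma$-modules are right $\Lambda$-modules, so that $\Lambda$-bimodules are $R$-modules via $R\to(A/AuA)\otimes(B/BvB)=\Lambda^e$. We shall often use
\begin{equation}\label{eq:homtensor}
\operatorname{Hom}_R(M_1\otimes M_2,N_1\otimes N_2)=\operatorname{Hom}_A(M_1,N_1)\otimes\operatorname{Hom}_B(M_2,N_2).
\end{equation}

Every finitely generated projective $R$-module is a direct sum of direct summands of the modules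
\[
R(e\otimes f)=\Lambda^e,\qquad R(u_j\otimes f)=Au_j\otimes\Gamma,\qquad R(e\otimes v_l)=\Lambda\otimes Bv_l,\qquad R(u_j\otimes v_l)=Au_j\otimes Bv_l ;
\]
we call these \emph{types} $ef,uf,ev,uv$. By $uAe=0$ and $vBf=0$,
\begin{equation}\label{eq:order}
\begin{aligned}
&(u\otimes v)R(e\otimes f)=(u\otimes v)R(u\otimes f)=(u\otimes v)R(e\otimes v)=0,\\
&(u\otimes f)R(e\otimes f)=(u\otimes f)R(e\otimes v)=0,\qquad (e\otimes v)R(e\otimes f)=(e\otimes v)R(u\otimes f)=0.
\end{aligned}
\end{equation}
In other words, nonzero maps between different types can only go from $ef$ to the others and from $uf,ev$ to $uv$. Therefore complexes of projectives fall into layers.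

\begin{lemma}\label{lem:layers}
Let $C$ be a complex of finitely generated projective $R$-modules without summands of type $uv$, and let
\[
V_j(C)=(u_j\otimes f)C,\qquad G_l(C)=(e\otimes v_l)C .
\]
These are complexes of finitely generated projective $\Gamma$-modules and of finitely generated projective $\Lambda$-modules, respectively. There is a degreewise split exact sequence of complexes
\begin{equation}\label{eq:layers}
0\to C^u\oplus C^v\to C\to C^0\to0,\qquad C^u\cong\bigoplus_jAu_j\otimes V_j(C),\quad C^v\cong\bigoplus_lG_l(C)\otimes Bv_l,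
\end{equation}
in which the terms of $C^0$ belong to $\operatorname{add}\Lambda^e$. If $C$ is exact, then so are all $V_j(C)$, $G_l(C)$ and $C^0$.
\end{lemma}
\begin{proof}
Put $C^u=R(u\otimes f)C$ and $C^v=R(e\otimes v)C$. These are subcomplexes, and by \eqref{eq:order} they are, in each degree, the summands of type $uf$ and of type $ev$. So the sequence is degreewise split with quotient of type $ef$. The ring $(u_j\otimes f)R(u_j\otimes f)$ is $\Gamma$, and the multiplication maps
\[
Au_j\otimes V_j(C)=R(u_j\otimes f)\otimes_\Gamma(u_j\otimes f)C\to C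
\]
are chain maps which are, in each degree, isomorphisms onto the part of $C^u$ that belongs to $\operatorname{add}(Au_j\otimes\Gamma)$; together they give $C^u$. The same argument gives $C^v$.

If $C$ is exact, then so are $V_j(C)$, $G_l(C)$ and $(e\otimes f)C$. As $e\otimes f$ acts as the identity on $C^0$, multiplying \eqref{eq:layers} by $e\otimes f$ gives a short exact sequence
\[
0\to\bigoplus_jZ_j\otimes V_j(C)\oplus\bigoplus_lG_l(C)\otimes DE_l\to(e\otimes f)C\to C^0\to0
\]
whose first two terms are exact complexes. Hence $C^0$ is exact.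
\end{proof}

Now let $Q$ be one of the four kinds of projectives. Since $R(e\otimes f)Q=(e\otimes f)Q$, applying $\operatorname{Hom}_R(-,Q)$ to \eqref{eq:layers} gives an exact sequence
\begin{equation}\label{eq:test}
0\to\operatorname{Hom}_{\Lambda^e}(C^0,(e\otimes f)Q)\to\operatorname{Hom}_R(C,Q)\to\operatorname{Hom}_R(C^u,Q)\oplus\operatorname{Hom}_R(C^v,Q)\to0,
\end{equation}
and \eqref{eq:homtensor}, \eqref{eq:peirceA}, \eqref{eq:peirceB} identify its terms (with $V_j=V_j(C)$, $G_l=G_l(C)$):
\begin{equation}\label{eq:table}
\begin{array}{l|l|l|l}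
Q&(e\otimes f)Q&\operatorname{Hom}_R(C^u,Q)&\operatorname{Hom}_R(C^v,Q)\\\hline
Ae\otimes Bf&\Lambda\otimes\Gamma&0&0\\
Au_j\otimes Bf&Z_j\otimes\Gamma&\operatorname{Hom}_\Gamma(V_j,\Gamma)&0\\
Ae\otimes Bv_l&\Lambda\otimes DE_l&0&\operatorname{Hom}_\Lambda(G_l,\Lambda)\\
Q_{jl}:=Au_j\otimes Bv_l&Z_j\otimes DE_l&\operatorname{Hom}_\Gamma(V_j,DE_l)&\operatorname{Hom}_\Lambda(G_l,Z_j)
\end{array}
\end{equation}
For instance, $\operatorname{Hom}_R(Au_i\otimes V_i,Au_j\otimes Bv_l)=u_iAu_j\otimes\operatorname{Hom}_B(V_i,Bv_l)=\delta_{ij}\operatorname{Hom}_\Gamma(V_i,DE_l)$.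

The first term of \eqref{eq:test} is computed by adjunction. For left $\Lambda$-modules $M',N'$ we have $M'\otimes DN'=\operatorname{Hom}_k(N',M')$ as bimodules, so for every complex $C^0$ of bimodules
\begin{equation}\label{eq:adj}
\operatorname{Hom}_{\Lambda^e}(C^0,M'\otimes DN')\cong\operatorname{Hom}_\Lambda(C^0\otimes_\Lambda N',M'),
\end{equation}
and in the same way, from $M'\otimes W'=\operatorname{Hom}_k(DM',W')$ for right $\Lambda$-modules $W'$,
\begin{equation}\label{eq:adj2}
\operatorname{Hom}_{\Lambda^e}(C^0,M'\otimes W')\cong\operatorname{Hom}_\Gamma(DM'\otimes_\Lambda C^0,W').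
\end{equation}

\section{A semi-Gorenstein-projective module}\label{sec:M}

Let $K\to\Lambda$ be a resolution of the bimodule $\Lambda$ by finitely generated projective $\Lambda^e$-modules. As $\Lambda$ and all $K_i$ are projective on either side, it splits as a sequence of left modules and as a sequence of right modules. So $K\otimes_\Lambda N$ is a projective resolution of a left module $N$, and \eqref{eq:adj} gives
\begin{equation}\label{eq:HH}
H^n\operatorname{Hom}_{\Lambda^e}(K,M'\otimes DN)\cong\operatorname{Ext}^n_\Lambda(N,M').
\end{equation}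

\paragraph{How $M$ is found.} Take $C=K$ in \eqref{eq:test}. By \eqref{eq:HH} the test against $Q_{jl}$ gives $\operatorname{Ext}^n_\Lambda(E_l,Z_j)$. Proposition~\ref{prop:ext}(a) says that these groups vanish for large $n$ if $(j,l)=(1,1)$ or $(2,2)$, but never vanish if $(j,l)=(1,2)$ or $(2,1)$, where they are $\operatorname{Ext}^n_\Lambda(S_2,L)$ and $\operatorname{Ext}^n_\Lambda(L,S_1)$. To repair $(1,2)$ we attach a layer $Au_1\otimes V$ such that $\operatorname{Hom}_\Gamma(V,DE_2)$ cancels the first group; by \eqref{eq:adj2}, $V=DL\otimes_\Lambda K$ does so. To repair $(2,1)$ we attach $G\otimes Bv_1$ with $G=K\otimes_\Lambda L$. Both layers are also visible in the test $(1,1)$, which was satisfactory before. There the cancellation is now one too many; but what is left over is again $\operatorname{Ext}^n_\Lambda(L,L)$, which vanishes for $n\ge2$. So no harm is done in large degrees.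

\paragraph{The construction.} Put $V=DL\otimes_\Lambda K$ and $G=K\otimes_\Lambda L$, projective resolutions of the right module $DL$ and of the left module $L$, and
\[
W=(Au_1\otimes V)\oplus(G\otimes Bv_1).
\]
With the basis $z_1,z_2$ of $L$ and its dual basis, define $\psi=(\psi_1,\psi_2):K\to W$ by
\[
\psi_1(\kappa)=\sum_sz_s\otimes(z_s^*\otimes\kappa)\in L\otimes V,\qquad \psi_2(\kappa)=\sum_s(\kappa\otimes z_s)\otimes z_s^*\in G\otimes DL .
\]
In $L\otimes DL\cong\operatorname{End}_k(L)$ both $\sum_sz_s\otimes z_s^*\lambda$ and $\sum_s\lambda z_s\otimes z_s^*$ represent the action of $\lambda$ on $L$, so they are equal. Hence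
\begin{align*}
\psi_1(\lambda\kappa)&=\sum_sz_s\otimes(z_s^*\lambda\otimes\kappa)=\sum_s\lambda z_s\otimes(z_s^*\otimes\kappa)=\lambda\psi_1(\kappa),\\
\psi_2(\kappa\lambda)&=\sum_s(\kappa\otimes\lambda z_s)\otimes z_s^*=\sum_s(\kappa\otimes z_s)\otimes z_s^*\lambda=\psi_2(\kappa)\lambda;
\end{align*}
the other linearities and compatibility with the differentials are immediate. Thus $\psi_1,\psi_2$ are chain maps of bimodules. As $L=eAu_1\subset Au_1$ and $DL=fBv_1\subset Bv_1$ are submodules, $L\otimes V$ and $G\otimes DL$ are $R$-submodules of $W$ that are bimodules, and $\psi$ is $R$-linear.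

Let $X$ be the mapping cone, $X_i=K_{i-1}\oplus W_i$ with $\partial(\kappa,w)=(-\partial\kappa,\psi(\kappa)+\partial w)$. Its terms are finitely generated projective without summands of type $uv$, and in the notation of Lemma~\ref{lem:layers}
\[
X^0=K[1],\qquad V_1(X)=V,\quad G_1(X)=G,\qquad V_2(X)=0,\quad G_2(X)=0 .
\]
Since $K$ and $W$ have homology only in degree $0$, $H_i(X)=0$ for $i\ge2$. Define
\[
M=\operatorname{Coker}(X_3\to X_2).
\]
Then $\cdots\to X_4\to X_3\to X_2\to M\to0$ is a projective resolution, so that
\begin{equation}\label{eq:extM}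
\operatorname{Ext}^i_R(M,Q)=H^{i+2}\operatorname{Hom}_R(X,Q)\qquad(i\ge1).
\end{equation}
(Thus $M$ is an extension of the bimodule syzygy $\operatorname{Coker}(K_2\to K_1)=\operatorname{Ker}(K_0\to\Lambda)$ by $\operatorname{Coker}(W_3\to W_2)$.)

\begin{proposition}\label{prop:semi}
$M$ is semi-GP over $R$.
\end{proposition}
\begin{proof}
By \eqref{eq:extM} we have to show $H^n\operatorname{Hom}_R(X,Q)=0$ for $n\ge3$ and $Q$ as in \eqref{eq:table}. The long exact sequence of \eqref{eq:test} for $C=X$ reads
\[
H^{n-1}\operatorname{Hom}(W,Q)\xrightarrow{\psi^*}H^{n-1}\operatorname{Hom}(K,Q)\to H^n\operatorname{Hom}(X,Q)\to H^n\operatorname{Hom}(W,Q)\xrightarrow{\psi^*}H^n\operatorname{Hom}(K,Q),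
\]
where $\operatorname{Hom}=\operatorname{Hom}_R$ and, as $X$ is the cone of $\psi$, the connecting map is $\psi^*$ up to sign.

\emph{The types $ef$, $uf$, $ev$.} Here all groups $H^i\operatorname{Hom}(K,Q)$ and $H^i\operatorname{Hom}(W,Q)$ with $i\ge2$ vanish by Lemma~\ref{lem:gor}, which suffices for $n\ge3$. In detail, we use \eqref{eq:table} and \eqref{eq:HH}, writing $\Gamma=DN$ with $N=D(\Lambda_\Lambda)$.
\begin{itemize}
\item $Q=Ae\otimes Bf$: $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(D(\Lambda_\Lambda),\Lambda)$ and $\operatorname{Hom}(W,Q)=0$.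
\item $Q=Au_j\otimes Bf$: $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(D(\Lambda_\Lambda),Z_j)\cong\operatorname{Ext}^i_\Gamma(DZ_j,\Gamma)$ by the duality $D$, and $H^i\operatorname{Hom}(W,Q)=\delta_{1j}\operatorname{Ext}^i_\Gamma(DL,\Gamma)$.
\item $Q=Ae\otimes Bv_l$: $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(E_l,\Lambda)$ and $H^i\operatorname{Hom}(W,Q)=\delta_{1l}\operatorname{Ext}^i_\Lambda(L,\Lambda)$.
\end{itemize}

\emph{The type $uv$.} Let $Q=Q_{jl}$. Then $H^i\operatorname{Hom}(K,Q)=\operatorname{Ext}^i_\Lambda(E_l,Z_j)$ and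
\[
\operatorname{Hom}(W,Q)=\delta_{1j}\operatorname{Hom}_\Gamma(V,DE_l)\oplus\delta_{1l}\operatorname{Hom}_\Lambda(G,Z_j).
\]
For $j=1$ the map $\psi_1^*$ sends $g\in\operatorname{Hom}_\Gamma(DL\otimes_\Lambda K,DE_l)$ to $\kappa\mapsto\sum_sz_s\otimes g(z_s^*\otimes\kappa)$. Under $L\otimes DE_l=\operatorname{Hom}_k(DL,DE_l)$ this is the map $\kappa\mapsto(\zeta\mapsto g(\zeta\otimes\kappa))$, so $\psi_1^*$ is the adjunction isomorphism \eqref{eq:adj2}. For $l=1$ the map $\psi_2^*$ sends $g\in\operatorname{Hom}_\Lambda(K\otimes_\Lambda L,Z_j)$ to $\kappa\mapsto\sum_sg(\kappa\otimes z_s)\otimes z_s^*$, which corresponds to $\kappa\mapsto(z\mapsto g(\kappa\otimes z))$ in $\operatorname{Hom}_k(L,Z_j)$. This is the adjunction isomorphism \eqref{eq:adj}. Hence: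
\begin{itemize}
\item $(j,l)=(1,2)$ or $(2,1)$: $\psi^*$ is an isomorphism of complexes, and $H^n\operatorname{Hom}(X,Q)=0$ for all $n$.
\item $(j,l)=(2,2)$: $\operatorname{Hom}(W,Q)=0$, and $H^n\operatorname{Hom}(X,Q)\cong\operatorname{Ext}^{n-1}_\Lambda(S_2,S_1)=0$ by Proposition~\ref{prop:ext}(a).
\item $(j,l)=(1,1)$: $\psi^*$ is the sum of two isomorphisms onto $\operatorname{Hom}(K,Q)$, so in every degree it is surjective on cohomology, and its kernel in degree $n$ is isomorphic to $H^n\operatorname{Hom}(K,Q)$. Thus
\begin{equation}\label{eq:eleven}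
H^n\operatorname{Hom}(X,Q_{11})\cong\operatorname{Ext}^n_\Lambda(L,L),
\end{equation}
which is $0$ for $n\ge2$ by Proposition~\ref{prop:ext}(a).\qedhere
\end{itemize}
\end{proof}

\begin{remark}
The infinite order of $q$ cannot be dropped in this construction. If $q$ had finite order $m$, then for every $n\ge3$ divisible by $m$ the group $\operatorname{Ext}^{n-2}_R(M,Q_{11})\cong\operatorname{Ext}^{n}_\Lambda(L,L)$ from \eqref{eq:eleven} would have the nonzero summand $\operatorname{Hom}_H(L_{q^{-n}},L)$, and $M$ would not be semi-GP.
\end{remark}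

\section{The module is not Gorenstein-projective}\label{sec:notGP}

Suppose $M$ is GP. We derive a contradiction from a complete resolution of $M$, about which we know only its left half.

\paragraph{Step 1: a complete resolution without type $uv$.} There is an exact sequence $0\to M\to P^0\to P^1\to\cdots$ with finitely generated projective $P^i$ that stays exact under $\operatorname{Hom}_R(-,R)$. Splicing it with $\cdots\to X_3\to X_2\to M\to 0$ gives an exact complex $C$ of finitely generated projectives with $C_i=X_i$ (and the same differentials) for $i\ge2$. As $M$ is semi-GP, $\operatorname{Hom}_R(C,R)$ is exact.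

By \eqref{eq:order}, the subcomplex $R(u\otimes v)C$ is, in each degree, the summand of type $uv$. It equals $R(u\otimes v)\otimes_{k^4}(u\otimes v)C$, because $(u\otimes v)R(u\otimes v)=k^4$. The complex $(u\otimes v)C$ is exact over the semisimple algebra $k^4$, hence contractible, and therefore so is $R(u\otimes v)C$. Replacing $C$ by $C/R(u\otimes v)C$, we still have an exact complex of projectives with $\operatorname{Hom}_R(C,R)$ exact, and it has no summands of type $uv$. Nothing changes in degrees $\ge2$, where type $uv$ does not occur.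

\paragraph{Step 2: the balance.} By Lemma~\ref{lem:layers}, $C$ has exact layers $V_j(C)$, $G_l(C)$, $C^0$. In degrees $\ge2$ they are those of $X$; in particular $V_1(C)=V$, $G_1(C)=G$ and $C^0=K[1]$ there. Take $Q=Q_{11}$ in \eqref{eq:test}. The middle term is exact, so \eqref{eq:table} gives, for all $n\in\mathbb Z$,
\begin{equation}\label{eq:balance}
H^{n+1}\operatorname{Hom}_{\Lambda^e}(C^0,L\otimes DL)\cong H^n\operatorname{Hom}_\Gamma(V_1(C),DL)\oplus H^n\operatorname{Hom}_\Lambda(G_1(C),L).
\end{equation}
We compute the dimensions for $n=0$.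

\paragraph{Step 3: the right-hand side has dimension $2$.} The complex $G_1(C)$ is an exact complex of projectives that agrees in degrees $\ge2$ with the projective resolution $G$ of $L$. By Proposition~\ref{prop:ext}(b) with $s=0$, $\dim H^0\operatorname{Hom}_\Lambda(G_1(C),L)=1$. By Lemma~\ref{lem:theta}, $\operatorname{Hom}_\Gamma(V_1(C),DL)\cong\operatorname{Hom}_\Lambda(\theta^*V_1(C),L)$, where $\theta^*V_1(C)$ is an exact complex of projectives that agrees in degrees $\ge2$ with $\theta^*V$, a projective resolution of $\theta^*(DL)\cong L$. So $\dim H^0\operatorname{Hom}_\Gamma(V_1(C),DL)=1$ as well.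

\paragraph{Step 4: the left-hand side has dimension $1$.} Put $F=C^0\otimes_\Lambda L$. By \eqref{eq:adj}, $\operatorname{Hom}_{\Lambda^e}(C^0,L\otimes DL)\cong\operatorname{Hom}_\Lambda(F,L)$. The terms of $F$ are finitely generated projective left $\Lambda$-modules, and in degrees $\ge2$ the complex $F$ is $(K\otimes_\Lambda L)[1]=G[1]$. To apply Proposition~\ref{prop:ext}(b) we must know that $F$ is exact. This is not automatic from exactness of $C^0$; we show that $C^0$ splits as a complex of right modules.

Let $U_i=\operatorname{Ker}(C^0_i\to C^0_{i-1})$. For $i\ge2$, exactness gives $U_i=\operatorname{Im}(C^0_{i+1}\to C^0_i)=\operatorname{Im}(K_i\to K_{i-1})$, a syzygy of $K\to\Lambda$, which is right projective because $K\to\Lambda$ splits on the right. For $i<2$, the sequences $0\to U_{i+1}\to C^0_{i+1}\to U_i\to0$ show by descending induction that $U_i$ has finite projective dimension as a right module. Moreover, for all $i$ and all $m\ge1$, the sequence $0\to U_i\to C^0_i\to U_{i-1}\to0$ and Lemma~\ref{lem:gor} give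
\[
\operatorname{Ext}^m_\Gamma(U_i,\Gamma)\cong\operatorname{Ext}^{m+1}_\Gamma(U_{i-1},\Gamma)=0 .
\]
So $U_i$ is right projective for all $i$ by \eqref{eq:topext}. Hence $C^0$ is split exact as a complex of right modules, and $F$ is exact. Now Proposition~\ref{prop:ext}(b) with $s=1$ gives $\dim H^1\operatorname{Hom}_\Lambda(F,L)=1$.

\paragraph{Conclusion.} For $n=0$, the two sides of \eqref{eq:balance} have dimensions $1$ and $2$, a contradiction. So $M$ is semi-GP but not GP, and $R=A\otimes B\cong A\otimes A$ is not l.w.G. Together with Section~\ref{sec:A} this proves Theorem~\ref{thm:main}.\qed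

\section{When the converse does hold}\label{sec:positive}

We now prove Theorem~\ref{thm:positive}. By the theorem, the module $M$ of Section~\ref{sec:M} must have $\operatorname{Ext}^i_A(M,A)\ne0$ for infinitely many $i$ and $\operatorname{Ext}^i_B(M,B)\ne0$ for infinitely many $i$.

For an algebra $S$ let $\mathcal D(S)$ be the derived category of left $S$-modules and $\mathcal D^b(S)$ the full subcategory of complexes with finite-dimensional total homology. The bimodule $DS$ gives adjoint functors on $\mathcal D(S)$,
\[
F_S=DS\otimes^{\mathbf L}_S-,\qquad G_S=\mathbf R\operatorname{Hom}_S(DS,-),\qquad \eta:\operatorname{id}\to G_SF_S,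
\]
$F_S$ being left adjoint to $G_S$ and $\eta$ the unit. Recall that $D(DS\otimes_SN)\cong\operatorname{Hom}_S(N,S)$ for $S$-modules $N$, so that $D(F_SX)\cong\mathbf R\operatorname{Hom}_S(X,S)$ for $X\in\mathcal D^b(S)$, and that $DS\otimes_S-$ and $\operatorname{Hom}_S(DS,-)$ are mutually inverse equivalences between finitely generated projective and finitely generated injective $S$-modules, with unit $S\cong\operatorname{Hom}_S(DS,DS)$. The point of these functors is that $\eta_M$ detects whether a semi-GP module $M$ can be continued to the right.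

\begin{lemma}\label{lem:alpha}
If $S$ is l.w.G., $X\in\mathcal D^b(S)$ and $F_SX$ has bounded homology, then $\eta_X$ is an isomorphism.
\end{lemma}
\begin{proof}
Let $P$ be a projective resolution of $X$, with finitely generated terms and $P_i=0$ for $i\ll0$. Choose $n$ with $H_i(X)=0$ and $H_i(F_SX)=0$ for all $i>n$. Then $P_{\ge n}$ is a projective resolution, shifted by $n$, of $Y=\operatorname{Coker}(P_{n+1}\to P_n)$. We obtain a triangle $P_{<n}\to X\to Y[n]\to$ in which $P_{<n}$ is a bounded complex of finitely generated projectives. For $i\ge1$,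
\[
\operatorname{Ext}^i_S(Y,S)=H^{n+i}\operatorname{Hom}_S(P,S)\cong D H_{n+i}(F_SX)=0 ,
\]
so $Y$ is semi-GP, hence GP. As $\eta$ is a natural transformation of triangle functors, it suffices that $\eta_{P_{<n}}$ and $\eta_Y$ are isomorphisms. The first holds since $\eta_S$ is the isomorphism $S\cong\mathbf R\operatorname{Hom}_S(DS,DS)=\operatorname{Hom}_S(DS,DS)$.

For $Y$, let $0\to Y\to Q^0\to Q^1\to\cdots$ be the right half of a complete resolution. The dual of $0\to DS\otimes_SY\to DS\otimes_SQ^0\to\cdots$ is the exact complex $\cdots\to\operatorname{Hom}_S(Q^0,S)\to\operatorname{Hom}_S(Y,S)\to0$, so it is itself exact, and it is an injective resolution of $DS\otimes_SY$. Also $F_SY=DS\otimes_SY$, because $D\operatorname{Tor}^S_i(DS,Y)\cong\operatorname{Ext}^i_S(Y,S)=0$ for $i\ge1$. Hence $G_SF_SY$ is represented by $\operatorname{Hom}_S(DS,DS\otimes_SQ^\bullet)$, which the unit identifies with $Q^\bullet$. So $G_SF_SY$ has cohomology only in degree $0$, where it is $\operatorname{Hom}_S(DS,DS\otimes_SY)$, and $\eta_Y$ is there the ordinary unit $Y\to\operatorname{Hom}_S(DS,DS\otimes_SY)$.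 The target is the kernel of $\operatorname{Hom}_S(DS,DS\otimes_SQ^0)\to\operatorname{Hom}_S(DS,DS\otimes_SQ^1)$, which is identified with $\operatorname{Ker}(Q^0\to Q^1)$; by naturality of the unit along $Y\to Q^0$, the map becomes the given isomorphism $Y\to\operatorname{Ker}(Q^0\to Q^1)$. So $\eta_Y$ is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:beta}
If $M$ is semi-GP over $S$ and $\eta_M$ is an isomorphism, then $M$ is GP.
\end{lemma}
\begin{proof}
As above, $\operatorname{Tor}_i^S(DS,M)=0$ for $i\ge1$, so $F_SM=N:=DS\otimes_SM$. Let $N\to I^\bullet$ be an injective resolution by finitely generated modules. The complex $\operatorname{Hom}_S(DS,I^\bullet)$ has projective terms and represents $G_SF_SM$, which is isomorphic to $M$ through $\eta_M$. So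
\[
0\to M\to\operatorname{Hom}_S(DS,I^0)\to\operatorname{Hom}_S(DS,I^1)\to\cdots
\]
is exact, the first map being the unit $M\to\operatorname{Hom}_S(DS,N)$ followed by $N\to I^0$. Applying $DS\otimes_S-$ and the isomorphisms $DS\otimes_S\operatorname{Hom}_S(DS,I^i)\cong I^i$ turns it back into the exact sequence $0\to N\to I^0\to I^1\to\cdots$, by the triangle identity of the adjunction. Splicing with a projective resolution of $M$, which stays exact under $DS\otimes_S-$, gives an exact complex $C$ of finitely generated projectives with $DS\otimes_SC$ exact. So $\operatorname{Hom}_S(C,S)\cong D(DS\otimes_SC)$ is exact.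
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}, criterion]
The idea is to factor the unit for $R$ through the units for $A$ and $B$. Let $\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$; the other case is symmetric. On $\mathcal D(R)$ put
\[
F_A=(DA\otimes B)\otimes^{\mathbf L}_R-,\qquad F_B=(A\otimes DB)\otimes^{\mathbf L}_R-,
\]
with right adjoints $G_A=\mathbf R\operatorname{Hom}_R(DA\otimes B,-)$ and $G_B=\mathbf R\operatorname{Hom}_R(A\otimes DB,-)$. We have $(DA\otimes B)\otimes_RN=DA\otimes_AN$ and $\operatorname{Hom}_R(DA\otimes B,N)=\operatorname{Hom}_A(DA,N)$. Projective $R$-modules are projective over $A$, and injective $R$-modules are injective over $A$. So, when the $B$-action is forgotten, $F_A$, $G_A$ and their unit become the functors and the unit defined above for $S=A$; likewise for $B$. Moreover, as $DR=DA\otimes DB$,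
\[
(A\otimes DB)\otimes^{\mathbf L}_R(DA\otimes B)\cong(A\otimes^{\mathbf L}_ADA)\otimes(DB\otimes^{\mathbf L}_BB)=DR ,
\]
so $F_R=F_BF_A$ and $G_R=G_AG_B$, and the unit for $R$ at $M$ is the composite
\[
M\to G_AF_AM\to G_AG_BF_BF_AM=G_RF_RM .
\]
Put $N=F_AM$. It lies in $\mathcal D^b(R)$ since $DH_i(N)=D\operatorname{Tor}^A_i(DA,M)\cong\operatorname{Ext}^i_A(M,A)=0$ for $i\gg0$. By Lemma~\ref{lem:alpha} for $A$, $M\to G_AF_AM$ is an isomorphism. The complex $F_BN=F_RM$ has bounded homology because $M$ is semi-GP, so by Lemma~\ref{lem:alpha} for $B$, $N\to G_BF_BN$ is an isomorphism. Therefore $M\to G_RF_RM$ is an isomorphism, and $M$ is GP by Lemma~\ref{lem:beta}.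
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}, cases \textup{(1)} and \textup{(2)}]
Let $M$ be semi-GP over $R$. Since $A\otimes DB\cong\operatorname{Hom}_k(B,A)$ as left $R$-modules, $\operatorname{Hom}_R(-,A\otimes DB)\cong\operatorname{Hom}_A(-,A)$. Projective $R$-resolutions are projective over $A$, so
\begin{equation}\label{eq:coind}
\operatorname{Ext}^i_R(M,A\otimes DB)\cong\operatorname{Ext}^i_A(M,A)\qquad(i\ge0).
\end{equation}
By the criterion it suffices to show that this vanishes for $i\ge1$.

(1) Let $0\to P_p\to\cdots\to P_0\to DB\to0$ be a projective resolution. The modules $A\otimes P_r$ are projective over $R$, so $\operatorname{Ext}^i_R(M,A\otimes P_r)=0$ for $i\ge1$. Dimension shifting along the sequence tensored with $A$ gives $\operatorname{Ext}^i_R(M,A\otimes DB)=0$ for $i\ge1$. If $B$ is Iwanaga--Gorenstein, then $\operatorname{pd}_BD(B)<\infty$ because the right module $B_B$ has finite injective dimension.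

(2) Let $n=\dim\operatorname{rad}B$ and let $S=k$ be the simple $B$-module. If $n\le1$, then $B=k$ or $B\cong k[t]/(t^2)$ is self-injective and (1) applies. If $n\ge2$, the sequence $0\to S^n\to B\to S\to0$, tensored with $A$, yields
\[
\operatorname{Ext}^i_R(M,A\otimes S)\cong\operatorname{Ext}^{i+1}_R(M,A\otimes S)^n\qquad(i\ge1),
\]
since $\operatorname{Ext}^i_R(M,R)=0$ for $i\ge1$. So $\dim\operatorname{Ext}^i_R(M,A\otimes S)$ is divisible by every power of $n$, hence is $0$. As $DB$ is filtered with all factors isomorphic to $S$, $\operatorname{Ext}^i_R(M,A\otimes DB)=0$ for $i\ge1$.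
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:IG}]
Let $S$ be Iwanaga--Gorenstein. We show that $\eta_M$ is an isomorphism for every $S$-module $M$, by comparing degrees; then Lemma~\ref{lem:beta} shows that $S$ is l.w.G. The bimodule $DS$ has projective dimension at most some $p$ both as a left and as a right module. For a module $Y$, $F_SY$ has homology in degrees $0,\dots,p$, and $G_S$ of a module has homology in degrees $-p,\dots,0$. So $G_SF_SY$ has homology in degrees $-p,\dots,p$, and the cone of $\eta_Y$ has homology in degrees $-p,\dots,p+1$. Let $\Omega^nM$ be an $n$-th syzygy of $M$. As in Lemma~\ref{lem:alpha}, there is a triangle $P_{<n}\to M\to\Omega^nM[n]\to$, and $\eta_{P_{<n}}$ is an isomorphism. Hence the cone of $\eta_M$ is the cone of $\eta_{\Omega^nM}$ shifted by $n$, with homology in degrees $n-p,\dots,n+p+1$. For $n>2p+1$ this range is disjoint from $-p,\dots,p+1$, so the cone is zero and $\eta_M$ is an isomorphism.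

The second assertion combines the first one, Theorem~\ref{thm:positive}(1) and fact (i) of the introduction.
\end{proof}

\begin{example}\label{ex:outer}
Let $A,B$ be l.w.G., and let $M_1\otimes M_2\ne0$ be semi-GP over $R=A\otimes B$, where $M_1$ is an $A$-module and $M_2$ a $B$-module. Then $M_1\otimes M_2$ is GP. Indeed, tensoring projective resolutions gives
\[
\operatorname{Ext}^n_R(M_1\otimes M_2,R)\cong\bigoplus_{r+s=n}\operatorname{Ext}^r_A(M_1,A)\otimes\operatorname{Ext}^s_B(M_2,B).
\]
Some $\operatorname{Ext}^r_A(M_1,A)$ with $r\ge0$ is nonzero: otherwise $M_1$ is semi-GP, hence GP, hence a nonzero submodule of a projective module, and $\operatorname{Hom}_A(M_1,A)\ne0$, a contradiction. The same holds for $M_2$. As the left side vanishes for $n\ge1$, it follows that $\operatorname{Ext}^r_A(M_1,A)=0$ for $r\ge1$. So $\operatorname{Ext}^i_A(M_1\otimes M_2,A)\cong\operatorname{Ext}^i_A(M_1,A)^{\dim M_2}=0$ for $i\ge1$, and Theorem~\ref{thm:positive} applies.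
\end{example}

\begin{thebibliography}{9}
\bibitem{GZZ} Nan Gao, Pu Zhang, Shijie Zhu, \emph{Weakly Gorensteinness of tensor algebras and Morita algebras}, arXiv:2512.16072 (2025).
\end{thebibliography}

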